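\title{Random walk in random scenery has no bad configurations for $p>4/5$}

\begin{abstract}
A random walk on $\mathbb{Z}$ pauses with probability $\varepsilon$ and otherwise steps right with probability $p$ and left with probability $1-p$. It reads the colors of an independent fair random two-coloring of $\mathbb{Z}$. A color record is called bad if the conditional law of the color seen at time $0$, given the colors seen at all later times, has no version that is continuous at this record. We prove that there are no bad records when $p>\frac45$, for every $\varepsilon\in[0,1)$. The influence of the colors seen after time $N$ decays exponentially in $N$, whereas for $p\in[\frac12,\frac45]$ it is not even summable. The proof unfolds walk paths by successive reflections. Unfolding respects every color record, it gains weight exactly when $p>4(1-p)$, and it creates cut times at which past and future decouple.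
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $C=(C(z))_{z\in\mathbb{Z}}$ be i.i.d.\ colors with $P(C(z)=0)=P(C(z)=1)=\frac12$. Independently of $C$, let $S=(S_n)_{n\ge0}$ be a random walk on $\mathbb{Z}$ with $S_0=0$ and i.i.d.\ increments that equal $0,+1,-1$ with probabilities $\varepsilon$, $(1-\varepsilon)p$, $(1-\varepsilon)q$, where
\[
p\in[\tfrac12,1],\qquad q=1-p,\qquad \varepsilon\in[0,1).
\]
The \emph{color record} is the process $Y_n=C(S_n)$, $n\ge0$. We write $Y_m^n=(Y_m,\dots,Y_n)$, use the same notation for other sequences, and let $[m,n]$ denote an interval of integers whenever it refers to times or sites.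

An observer who sees $Y_1,Y_2,\dots$ but not the walk tries to guess $Y_0$. The question is whether colors seen in the far future can keep an influence on the guess that does not fade. Let $\Omega=\{0,1\}^{\mathbb{N}}$ be the space of records $\eta=(\eta_n)_{n\ge1}$ with the product topology. A configuration $\eta\in\Omega$ is \emph{good} if $P(Y_0=\cdot\mid (Y_n)_{n\ge1}=\eta)$ has a version that is continuous at $\eta$. Equivalently, and this is the form we use, $\eta$ is \emph{bad} if there is $\delta>0$ such that for every $N\in\mathbb{N}$ there are $M\ge N$ and $\zeta,\xi\in\Omega$ with $\zeta_1^N=\xi_1^N=\eta_1^N$ and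
\begin{equation}\label{eq:bad}
\bigl|P(Y_0=1\mid Y_1^M=\zeta_1^M)-P(Y_0=1\mid Y_1^M=\xi_1^M)\bigr|\ge\delta .
\end{equation}
These conditional probabilities are well defined: a walk that goes straight to the right sees a new site at every step, so $P(Y_1^M=\zeta_1^M)\ge((1-\varepsilon)p/2)^M>0$. Let $\mathcal{B}=\mathcal{B}(p,\varepsilon)$ be the set of bad configurations.

Information about $Y_0$ reaches later times only through repeated visits to a site. Two cases show this. If $p=1$, each step either repeats the current color or reveals a fresh one. Then $Y$ is a Markov chain, the conditional law of $Y_0$ depends on $Y_1$ alone, and $\mathcal{B}=\varnothing$. If $\varepsilon=0$ and $M=2$, the walk returns to $0$ at time $2$ with probability $2pq$ and otherwise sees three different sites. Since $P(Y_1=a,Y_2=1)=\frac14$, we get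
\[
P(Y_0=1\mid Y_1=a,\,Y_2=1)=4\Bigl(\frac{2pq}{4}+\frac{1-2pq}{8}\Bigr)=\frac12+pq,
\]
and, exchanging the colors, $\frac12-pq$ when $Y_2=0$. So the color at time $2$ moves the guess by $2pq$.

The following facts are known.
\begin{itemize}
\item $\mathcal{B}=\varnothing$ when $p=1$ and $\varepsilon\in[0,1)$.
\item $\mathcal{B}=\varnothing$ on a neighborhood of $(1,0)$ in the $(p,\varepsilon)$-plane that contains the segment $(p_*,1]\times\{0\}$, where $p_*=1/(1+5^5\,12^{-6})\approx0.997$.
\item $\mathcal{B}=\Omega$ for $p\in(\frac12,\frac45)$ and $\varepsilon=0$.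
\item $\mathcal{B}\notin\{\varnothing,\Omega\}$ for $p=\frac12$ and $\varepsilon=0$.
\end{itemize}
The problem we solve comes from Blach\`ere, den Hollander and Steif \cite{BHS}: \emph{is $\mathcal{B}=\varnothing$ for all $p\in(\frac45,1]$ and all $\varepsilon\in[0,1)$?} The answer is yes.

\subsection{Results}

For $N\ge1$ let
\[
V_N=\sup\bigl|P(Y_0=1\mid Y_1^M=\zeta)-P(Y_0=1\mid Y_1^M=\xi)\bigr|,
\]
where the supremum is over $M\ge N$ and $\zeta,\xi\in\{0,1\}^M$ with $\zeta_1^N=\xi_1^N$. This is the largest influence that colors seen after time $N$ can have on the guess, and it is nonincreasing in $N$. If $V_N\to0$, then \eqref{eq:bad} fails as soon as $V_N<\delta$, for every $\eta$, so $\mathcal{B}=\varnothing$. (The converse holds by compactness: if $V_N>\delta$ for all $N$, pick witnesses $\zeta^{(N)},\xi^{(N)}$, extend them to elements of $\Omega$, and note that any limit point of $\zeta^{(N)}$ is bad.)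

\begin{theorem}\label{thm:main}
If $p\in(\frac45,1]$ and $\varepsilon\in[0,1)$, then there is $K=K(p,\varepsilon)<\infty$ with $V_N\le K/N$ for all $N\ge1$. Hence $\mathcal{B}=\varnothing$.
\end{theorem}

By the third known fact, the value $\frac45$ cannot be lowered uniformly in $\varepsilon$. The second theorem sharpens the rate and shows that, for the rate, $\frac45$ is the threshold for each $\varepsilon$ separately. Its last part concerns i.i.d.\ colors from a finite set $F$ with probabilities $\alpha_a=P(C(z)=a)>0$, $a\in F$. In that setting bad configurations and $V_N$ are defined as above, with $Y_0=1$ replaced by $Y_0=a$ and with the supremum taken over $a\in F$ as well; for two colors this changes nothing.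

\begin{theorem}\label{thm:rate}
\begin{itemize}
\item[(i)] If $p\in(\frac45,1]$ and $\varepsilon\in[0,1)$, then $V_N\le K'e^{-c'N}$ with constants $c',K'>0$, and
\[
\inf_{M,\zeta,a}P(Y_0=a\mid Y_1^M=\zeta)>0 .
\]
\item[(ii)] If $p\in[\frac12,\frac45]$ and $\varepsilon\in[0,1)$, then $\sum_N V_N=\infty$. Thus, for every $\varepsilon\in[0,1)$, exponential (or even just summable) decay of $V_N$ holds if and only if $p>\frac45$.
\item[(iii)] For i.i.d.\ colors from a finite set, with all probabilities positive and minimal probability $\alpha$, the conclusions of \emph{(i)}, and hence the absence of bad configurations, hold whenever $\alpha^2p/(1-p)>1$, that is, $\alpha^2p>1-p$.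
\end{itemize}
\end{theorem}

Part (ii) is a statement about the rate only. It does not claim that $\mathcal{B}\ne\varnothing$ for $p\le\frac45$ and $\varepsilon>0$; that question is not settled here. The bound of Theorem~\ref{thm:main} is weaker than part (i), but we prove it separately because it shows the argument in its simplest form.

\subsection{Where $\frac45$ comes from}\label{sec:idea}

Call $i$ a \emph{cut} if the walk is at its running maximum at time $i$, steps to the right, and never comes back. The sites visited up to time $i$ and after time $i$ are then disjoint, and no information crosses the cut. For $p>\frac12$ a given time is a cut with probability bounded below, because the future and the time-reversed past are independent walks with positive drift, and each of them stays on its side with positive probability. One might therefore guess that $\mathcal{B}=\varnothing$ for all $p>\frac12$. The third known fact shows that this guess is wrong. The reason is that the definition of $\mathcal{B}$ asks about \emph{every} record, and conditioning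 on a record reweights the paths: a path that can produce the record gets its walk probability times $2^{-(\text{number of visited sites})}$. This factor favors folded paths, which have few cuts.

The competition is visible on paths with three steps. Take $\varepsilon=0$ and compare
\[
s=(0,1,0,1),\qquad t=(0,1,2,3).
\]
The path $s$ has no cut, while $0$, $1$, $2$ are cuts of $t$. Every record that $s$ can produce can be produced by $t$, since $t$ visits no site twice. The weights are $p^2q\,2^{-2}$ and $p^3\,2^{-4}$. Reversing the left step gains the factor $p/q$ and costs \emph{two} new sites, so the weight of $s$ is $4q/p$ times the weight of $t$. The unfolded path is the heavier one exactly when $p>4q$, that is, $p>\frac45$.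

The proof extends this comparison to all paths. Section~\ref{sec:cuts} reduces the theorems to a bound, uniform in the records, on the probability that two conditioned walks have no common cut among the times $1,\dots,N$. Sections~\ref{sec:unfold} and~\ref{sec:phi} construct, by reflections of Hammersley--Welsh type, a map that turns a prescribed time into a cut, respects all records, and changes the weight as in the example: one factor $4q/p$ per unit of reflected height. Section~\ref{sec:count} contains the counting that proves Theorems~\ref{thm:main} and~\ref{thm:rate}(i),(iii). Section~\ref{sec:converse} proves Theorem~\ref{thm:rate}(ii) by looking at the constant record.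

\section{Paths, weights and cuts}\label{sec:cuts}

In Sections~\ref{sec:cuts}--\ref{sec:count} the colors come from a finite set $F$ with probabilities $\alpha_a>0$ and $\alpha=\min_a\alpha_a$. Fair two-colorings are the case $F=\{0,1\}$, $\alpha=\frac12$.

\subsection{Weights and refinement}

A \emph{path} of length $n$ is a sequence $u=(u_0,\dots,u_n)$ of integers with steps in $\{-1,0,1\}$. Its range $R(u)=\{u_0,\dots,u_n\}$ is an interval. Let $\Pi_M$ be the set of paths of length $M$ that start at $0$. Put
\[
\phi(0)=\varepsilon,\qquad \phi(1)=(1-\varepsilon)p,\qquad\phi(-1)=(1-\varepsilon)q,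
\]
and let $\phi(u)$ be the product of $\phi$ over the steps of $u$. Note that $\phi(1)>0$ because $\varepsilon<1$. A path $u$ is \emph{compatible} with a record $y=(y_0,\dots,y_n)\in F^{n+1}$, written $u\sim y$, if $u_i=u_j$ implies $y_i=y_j$. In that case $y$ prescribes a color $c(x)$ at each site $x\in R(u)$, namely $c(u_j)=y_j$, and we put $\chi_y(u)=\prod_{x\in R(u)}\alpha_{c(x)}$. For fair two-colorings $\chi_y(u)=2^{-|R(u)|}$. The \emph{weight} is
\[
w_y(u)=\phi(u)\chi_y(u)\ \text{ if }u\sim y,\qquad w_y(u)=0\ \text{ otherwise.}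
\]
Given $S_0^M=s$, the event $Y_0^M=y$ is impossible unless $s\sim y$, and otherwise it fixes one color at each site of $R(s)$. Hence, for $s\in\Pi_M$ and $y\in F^{M+1}$,
\begin{equation}\label{eq:weight}
P(S_0^M=s,\,Y_0^M=y)=w_y(s),\qquad P(Y_0^M=y)=\sum_{s\in\Pi_M}w_y(s)>0,
\end{equation}
where positivity comes from the straight path.

We need bounds that hold for all records, about which we know nothing. The only changes of a path that are safe for every record are those that create no new coincidences. For paths $s,t$ of the same length we say that $t$ \emph{refines} $s$ if $t_i=t_j$ implies $s_i=s_j$.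

\begin{lemma}\label{lem:refine}
If $t$ refines $s$ and $s\sim y$, then $t\sim y$, $|R(t)|\ge|R(s)|$, and $\chi_y(s)\le\alpha^{-(|R(t)|-|R(s)|)}\chi_y(t)$.
\end{lemma}

\begin{proof}
If $t_i=t_j$, then $s_i=s_j$, so $y_i=y_j$. The map $t_j\mapsto s_j$ is a well-defined surjection $R(t)\to R(s)$, and it preserves prescribed colors, since both $t_j$ and $s_j$ get the color $y_j$. Choose one preimage for each site of $R(s)$. The chosen sites contribute exactly $\chi_y(s)$ to $\chi_y(t)$, and each of the other $|R(t)|-|R(s)|$ sites contributes at least $\alpha$.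
\end{proof}

\subsection{Cuts}

\begin{definition}
A time $i\in[0,M-1]$ is a \emph{cut} of a path $s$ of length $M$ if $s_j\le s_i$ for $j\le i$, $s_{i+1}=s_i+1$, and $s_k\ge s_{i+1}$ for $k\ge i+1$.
\end{definition}

Weights, compatibility, refinement and cuts do not change when a path is translated. We use three properties of cuts. First, if $i<j$ are cuts, then $s_j\ge s_{i+1}=s_i+1$. Hence, for cuts $j_1<\dots<j_n$ of $s$,
\begin{equation}\label{eq:spacing}
|s_{j_b}-s_{j_r}|\ge|b-r|\qquad(1\le b,r\le n).
\end{equation}
Second, if $L$ is a cut, the ranges of $s_0^L$ and $s_{L+1}^M$ are disjoint. So $s\sim y$ if and only if both parts are compatible with the corresponding parts of $y$, and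
\begin{equation}\label{eq:factor}
w_y(s)=w_{y_0^L}(s_0^L)\,\phi(1)\,w_{y_{L+1}^M}(s_{L+1}^M).
\end{equation}
Third, if $L$ is a cut and $k>L$, then $s_j\le s_L<s_{L+1}\le s_k$ for all $j\le L$. So whether $k$ is a cut of $s$ depends only on the part $s_{L+1}^M$, up to translation.

\subsection{Exchanging the pasts at a common cut}

We must compare two conditionings that agree up to time $N$ and differ afterwards. Take two independent walks, one under each conditioning. If both have a cut at the same time $L\le N$, then by \eqref{eq:factor} their pasts can be exchanged, together with the colors at time $0$. So the two conditional laws differ only through pairs without a common cut. For $s,\tilde s\in\Pi_M$ and $1\le N<M$ let $J_N(s,\tilde s)$ be the set of common cuts in $[1,N]$. For $y,\tilde y\in F^{M+1}$ put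
\[
W_N(y,\tilde y)=\sum_{s,\tilde s\in\Pi_M:\ J_N(s,\tilde s)=\varnothing}w_y(s)\,w_{\tilde y}(\tilde s),\qquad
\Delta_N=\sup_{M>N}\ \sup_{y,\tilde y\in F^{M+1}}\frac{W_N(y,\tilde y)}{P(Y_0^M=y)P(Y_0^M=\tilde y)} .
\]
By \eqref{eq:weight}, the quotient is the probability that two independent walks, conditioned on the records $y$ and $\tilde y$, have no common cut in $[1,N]$. In particular $\Delta_N\le1$.

\begin{proposition}\label{prop:swap}
For all $p\in[\frac12,1]$, $\varepsilon\in[0,1)$ and $N\ge1$ we have $V_N\le\Delta_N$.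
\end{proposition}

\begin{proof}
Let $\zeta,\xi\in F^M$ agree on $[1,N]$. If $M=N$, then $\zeta=\xi$ and there is nothing to prove, so let $M>N$. Put $Z_\zeta=P(Y_1^M=\zeta)$ and $Z_\xi=P(Y_1^M=\xi)$, and give each quadruple $(a,s,b,\tilde s)\in F\times\Pi_M\times F\times\Pi_M$ the probability
\[
\mathbb{Q}(a,s,b,\tilde s)=\frac{w_{(a,\zeta)}(s)\,w_{(b,\xi)}(\tilde s)}{Z_\zeta Z_\xi}.
\]
By \eqref{eq:weight}, under $\mathbb{Q}$ the colors $a$ and $b$ have the laws of $Y_0$ given $Y_1^M=\zeta$ and given $Y_1^M=\xi$. Let $G$ be the event $J_N(s,\tilde s)\neq\varnothing$, and on $G$ let $L$ be the largest element of $J_N(s,\tilde s)$. Map $(a,s,b,\tilde s)\in G$ to $(b,r,a,\tilde r)$, where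
\[
r_k=\begin{cases}\tilde s_k,&k\le L,\\ \tilde s_L+s_k-s_L,&k>L,\end{cases}\qquad
\tilde r_k=\begin{cases}s_k,&k\le L,\\ s_L+\tilde s_k-\tilde s_L,&k>L.\end{cases}
\]
The time $L$ is a cut of $r$: we have $r_k=\tilde s_k\le\tilde s_L=r_L$ for $k\le L$, and $r_k-r_L=s_k-s_L\ge1$ for $k>L$, with equality at $k=L+1$. The same holds for $\tilde r$ with $s$ and $\tilde s$ exchanged.

\emph{The map is an involution of $G$.} By the third property of cuts, the cuts of $r$ after time $L$ are those of $s$, and the cuts of $\tilde r$ after time $L$ are those of $\tilde s$. So $L$ is again the largest element of $J_N(r,\tilde r)$, and a second application of the map restores $(a,s,b,\tilde s)$.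

\emph{The map preserves $\mathbb{Q}$.} Since $L\le N$, we have $\zeta_1^L=\xi_1^L$. By \eqref{eq:factor} and translation invariance,
\[
w_{(b,\zeta)}(r)=w_{(b,\xi_1^L)}(\tilde s_0^L)\,\phi(1)\,w_{\zeta_{L+1}^M}(s_{L+1}^M),\qquad
w_{(a,\xi)}(\tilde r)=w_{(a,\zeta_1^L)}(s_0^L)\,\phi(1)\,w_{\xi_{L+1}^M}(\tilde s_{L+1}^M).
\]
The product of the right sides is $w_{(a,\zeta)}(s)w_{(b,\xi)}(\tilde s)$, again by \eqref{eq:factor}.

Hence $\mathbb{Q}(a=c,G)=\mathbb{Q}(b=c,G)$ for every color $c$, and so $|\mathbb{Q}(a=c)-\mathbb{Q}(b=c)|\le\mathbb{Q}(G^c)$. Finally,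
\[
\mathbb{Q}(G^c)=\sum_{a,b}\frac{W_N((a,\zeta),(b,\xi))}{Z_\zeta Z_\xi}\le\Delta_N\sum_{a,b}\frac{P(Y_0^M=(a,\zeta))\,P(Y_0^M=(b,\xi))}{Z_\zeta Z_\xi}=\Delta_N .\qedhere
\]
\end{proof}

\section{Unfolding a path}\label{sec:unfold}

To make time $i$ a cut, the part of the path up to time $i$ must end at its maximum and the part after time $i$ must start at its minimum. We first treat the past. After the last visit to its maximum the path makes oscillations of decreasing size. We reflect those that go to the left, and we record the sizes so that the operation can be undone.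

A \emph{strict partition} is a sequence of integers $A=(A_1>A_2>\dots>A_m\ge1)$ with $m\ge0$. Put $|A|=\sum_rA_r$ and $o(A)=A_1+A_3+A_5+\cdots$, and $A_1=0$ if $A=\varnothing$. Pairing $A_1$ with $A_2$, $A_3$ with $A_4$, and so on gives $o(A)\ge|A|/2$.

Let $u=(u_0,\dots,u_n)$ be a path. Let $\tau_1$ be the last time in $[0,n]$ at which $u$ attains its maximum. If $\tau_1<n$, let $\tau_2$ be the last time in $[\tau_1,n]$ at which $u$ attains its minimum over $[\tau_1,n]$. If $\tau_2<n$, let $\tau_3$ be the last time in $[\tau_2,n]$ at which $u$ attains its maximum over $[\tau_2,n]$. Continue, alternating, until $\tau_{m+1}=n$. Since $\tau_r$ is the \emph{last} visit to an extremum,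
\begin{equation}\label{eq:side}
u_j<u_{\tau_r}\ \ (r\text{ odd}),\qquad u_j>u_{\tau_r}\ \ (r\text{ even})\qquad\text{for all }j\in(\tau_r,n].
\end{equation}
So $\tau_{r+1}>\tau_r$ whenever $\tau_r<n$, and the procedure ends. Call $[\tau_r,\tau_{r+1}]$ the $r$th \emph{piece}, let $A_r=|u_{\tau_{r+1}}-u_{\tau_r}|\ge1$ be its height, and let $A=(A_1,\dots,A_m)$. The \emph{unfolded path} $u^+$ is defined by $u^+=u$ on $[0,\tau_1]$ and
\[
u^+_j=u^+_{\tau_r}+|u_j-u_{\tau_r}|\qquad(\tau_r\le j\le\tau_{r+1},\ 1\le r\le m).
\]
By \eqref{eq:side}, the steps of $u^+$ are those of $u$ with the sign changed on the odd pieces. The construction commutes with translations.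

\begin{example}\label{ex:unfold}
For $u=(0,1,0,1,2,3,2,1,2,1,0,1,2,1)$ we find $(\tau_1,\dots,\tau_4)=(5,10,12,13)$, $A=(3,2,1)$, $|A|=6$, $o(A)=4$, and $u^+=(0,1,0,1,2,3,4,5,4,5,6,7,8,9)$; see Figure~\ref{fig:unfold}. The path $u$ has six left steps and $u^+$ has two, so $\phi(u)=(q/p)^4\phi(u^+)$. The range grows from $4$ to $10$ sites.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.6cm,y=0.42cm]
\draw[gray!30,step=1] (0,0) grid (13,9);
\draw[dotted,thick] (5,0)--(5,9) (10,0)--(10,9) (12,0)--(12,9) (13,0)--(13,9);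
\draw[very thick] (0,0)--(1,1)--(2,0)--(3,1)--(4,2)--(5,3)--(6,2)--(7,1)--(8,2)--(9,1)--(10,0)--(11,1)--(12,2)--(13,1);
\draw[very thick,dashed] (5,3)--(6,4)--(7,5)--(8,4)--(9,5)--(10,6)--(11,7)--(12,8)--(13,9);
\node[below] at (0,0) {$0$};
\node[below] at (5,0) {$\tau_1$};
\node[below] at (10,0) {$\tau_2$};
\node[below] at (12,0) {$\tau_3$};
\node[below] at (13,0) {$\tau_4$};
\node[left] at (0,0) {$0$};
\node[left] at (0,3) {$3$};
\node[left] at (0,6) {$6$};
\node[left] at (0,9) {$9$};
\node[right] at (13,1) {$u$};
\node[right] at (13,9) {$u^+$};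
\end{tikzpicture}
\caption{A path $u$ (solid; time is horizontal, position vertical) and its unfolding $u^+$ (dashed after $\tau_1$, equal to $u$ before). The times $\tau_r$ are last visits to alternating maxima and minima. The pieces between them have heights $3>2>1$; the first and third are reflected, the second is translated, and $u^+$ ends at its maximum.}
\label{fig:unfold}
\end{figure}

\begin{lemma}\label{lem:unfold}
Let $u$ be a path of length $n$, with $\tau_r$, $A$, $u^+$ as above.
\begin{itemize}
\item[(a)] $A$ is a strict partition.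
\item[(b)] $u^+=u$ on $[0,\tau_1]$, $u^+_j>u_{\tau_1}=\max u$ for $j>\tau_1$, and $u^+_n=\max u^+=\max u+|A|$. Hence $|R(u^+)|\le|R(u)|+|A|$.
\item[(c)] $u^+$ refines $u$.
\item[(d)] $u$ is determined by $(u^+,A)$.
\item[(e)] $\phi(u)=(q/p)^{o(A)}\phi(u^+)$, with $0^0=1$ when $q=0$.
\item[(f)] $u_k\ge\max u-A_1$ for $\tau_1\le k\le n$, and $D:=\max u-u_n$ satisfies $D=2o(A)-|A|$ and $0\le D\le A_1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $r<m$. Apply \eqref{eq:side} at time $j=\tau_{r+2}$, once with $\tau_r$ and once with $\tau_{r+1}$. As $r$ and $r+1$ have opposite parity, $u_{\tau_{r+2}}$ lies strictly between $u_{\tau_{r+1}}$ and $u_{\tau_r}$. So $A_{r+1}<A_r$.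

(b) On the $r$th piece $u$ lies between $u_{\tau_r}$ and the opposite extremum $u_{\tau_{r+1}}$, and by \eqref{eq:side} it equals $u_{\tau_r}$ only at time $\tau_r$. So on this piece $u^+$ takes values in $[u^+_{\tau_r},u^+_{\tau_r}+A_r]$, is at the left endpoint only at time $\tau_r$, and ends at the right endpoint. These intervals are stacked one above the other, starting from $u^+_{\tau_1}=\max u$, and $u^+\le\max u$ on $[0,\tau_1]$. Therefore, for $1\le r\le m+1$,
\begin{equation}\label{eq:stack}
u^+_j\le u^+_{\tau_r}\quad(j\le\tau_r),\qquad u^+_j>u^+_{\tau_r}\quad(j>\tau_r),\qquad u^+_{\tau_r}=u^+_n-\sum_{b\ge r}A_b .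
\end{equation}
The cases $r=1$ and $r=m+1$ give the first claims, and $R(u^+)\subset R(u)\cup(\max u,\max u+|A|]$ gives the last.

(c) Let $u^+_j=u^+_l$ with $j<l$. By \eqref{eq:stack} there is no $r$ with $j\le\tau_r<l$. So either $j,l\in[0,\tau_1]$, where $u^+=u$, or $j,l\in(\tau_r,\tau_{r+1}]$ for some $r$. In the second case $|u_j-u_{\tau_r}|=|u_l-u_{\tau_r}|$, and both differences have the same sign by \eqref{eq:side}. In both cases $u_j=u_l$.

(d) By \eqref{eq:stack}, $\tau_r$ is the last time at which $u^+$ is at level $u^+_n-\sum_{b\ge r}A_b$. Once the $\tau_r$ are known, change the sign of the steps on the odd pieces and start from $u_0=u_0^+$.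

(e) If $u$ makes $k$ right and $l$ left steps on an odd piece $r$, then $l-k=A_r$, and $u^+$ makes $l$ right and $k$ left steps there. Now $p^kq^l=(q/p)^{A_r}p^lq^k$, also for $q=0$. All other steps are unchanged.

(f) If $m=0$, then $\tau_1=n$ and $D=0$. Otherwise the minimum of $u$ over $[\tau_1,n]$ is $u_{\tau_2}=\max u-A_1$, which gives the first claim and, with $k=n$, the bounds on $D$. Telescoping along the $\tau_r$ gives $D=A_1-A_2+A_3-\cdots=o(A)-(|A|-o(A))$.
\end{proof}

For the future we need the mirror image. For a path $v$ of length $n$ let $v^*_j=-v_{n-j}$. Then $(v^*)^*=v$, and $v^*_{j+1}-v^*_j=v_{n-j}-v_{n-j-1}$, so $v^*$ has \emph{the same steps} as $v$ in reverse order. Hence $\phi(v^*)=\phi(v)$; also $|R(v^*)|=|R(v)|$, and $t$ refines $s$ if and only if $t^*$ refines $s^*$. Let $A'$ be the strict partition obtained by unfolding $v^*$, and put $v^-=((v^*)^+)^*$. This construction also commutes with translations. Apply Lemma~\ref{lem:unfold} to $v^*$, and use $\max v^*=-\min v$ and $v^*_n=-v_0$, as well as the same identities for $v^-$.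 We obtain:
\begin{equation}\label{eq:mirror}
\begin{gathered}
v^-\text{ refines }v,\qquad (v^-,A')\text{ determines }v,\qquad v^-_0=\min v^-,\\
\phi(v)=(q/p)^{o(A')}\phi(v^-),\qquad |R(v^-)|\le|R(v)|+|A'|,\\
D':=v_0-\min v=2o(A')-|A'|,\qquad 0\le D'\le A'_1 .
\end{gathered}
\end{equation}

\section{Creating a cut at a given time}\label{sec:phi}

Let $s$ be a path of length $M$ and $0\le i<M$. Split it into the past $u=s_0^i$, the step $\sigma=s_{i+1}-s_i$, and the future $v=s_{i+1}^M$ (indexed from $0$). Let $t=\Phi_i(s)$ be the path that follows $u^+$ on $[0,i]$, makes a step $+1$, and then follows the translate of $v^-$ that starts at $u^+_i+1$. Then $t_0=s_0$, so $\Phi_i$ maps $\Pi_M$ to itself. Since $u^+$ ends at its maximum and $v^-$ starts at its minimum, \emph{$i$ is a cut of $\Phi_i(s)$}. With $A$ and $A'$ the partitions of $u$ and $v^*$, call $\theta=\theta_i(s)=(\sigma,A,A')$ the \emph{parameter} and $h(\theta)=|A|+|A'|$ its \emph{height}. Put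
\[
\beta=\frac{q}{\alpha^2p},\qquad \kappa(\theta)=\kappa_\sigma\,\beta^{\,o(A)+o(A')},\qquad \kappa_\sigma=\alpha^{\sigma-1}\frac{\phi(\sigma)}{\phi(1)},
\]
with $0^0=1$. Explicitly $\kappa_1=1$, $\kappa_0=\varepsilon/(\alpha(1-\varepsilon)p)$, $\kappa_{-1}=\beta$. For fair two-colorings $\beta=4q/p$.

\begin{example}\label{ex:phi}
For $s=(0,1,0,1)$ all three maps $\Phi_0,\Phi_1,\Phi_2$ give $t=(0,1,2,3)$. The parameters are $(1,\varnothing,(1))$, $(-1,\varnothing,\varnothing)$ and $(1,(1),\varnothing)$, and $\kappa(\theta)=\beta$ each time. This is the ratio of weights found in Section~\ref{sec:idea}. Note that $\Phi_1$ has height $0$ and still creates two further cuts, $0$ and $2$, at the sites next to $t_1$.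
\end{example}

The construction is symmetric under $*$. For $j\in[0,M-1]$ write $j^*=M-1-j$. We have $s^*_{j^*}=-s_{j+1}$ and $s^*_{j^*+1}=-s_j$, and times $k\le j^*$ for $s^*$ correspond to times $M-k\ge j+1$ for $s$. So $j$ is a cut of $s$ if and only if $j^*$ is a cut of $s^*$. Splitting $s^*$ at $i^*$ gives the past $v^*$, the step $\sigma$ and the future $u^*$. As $(v^*)^+=(v^-)^*$ and $(u^*)^-=(u^+)^*$, it follows that
\begin{equation}\label{eq:sym}
\Phi_{i^*}(s^*)\text{ is a translate of }\Phi_i(s)^*,\qquad \theta_{i^*}(s^*)=(\sigma,A',A).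
\end{equation}

\begin{lemma}\label{lem:phi}
Let $s$ be a path of length $M$, $0\le i<M$, $t=\Phi_i(s)$ and $\theta=\theta_i(s)=(\sigma,A,A')$.
\begin{itemize}
\item[(a)] $t$ refines $s$.
\item[(b)] For fixed $i$, the map $s\mapsto(t,\theta)$ is injective.
\item[(c)] $w_y(s)\le\kappa(\theta)\,w_y(t)$ for every $y\in F^{M+1}$.
\item[(d)] If $j\ne i$ is a cut of $t$ but not of $s$, then $|t_j-t_i|\le2h(\theta)+1$.
\item[(e)] Every cut of $s$ is a cut of $t$.
\end{itemize}
\end{lemma}

Parts (a)--(c) say that the weight of $s$ can be charged to $t$ at the price $\kappa(\theta)$. Parts (d) and (e) say that the operation is local as far as cuts are concerned: old cuts survive, and new ones appear only near $t_i$.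

\begin{proof}
(a) As $i$ is a cut of $t$, a coincidence $t_j=t_l$ occurs within $[0,i]$ or within $[i+1,M]$. Use Lemma~\ref{lem:unfold}(c) and \eqref{eq:mirror}.

(b) The path $t$ gives $u^+$, and $v^-$ up to translation. With $A$ and $A'$ these give $u$, and $v$ up to translation. The step $\sigma$ fixes the translation.

(c) We count new sites. They come from two sources: the two unfoldings, and the separation of the ranges of past and future. For the first, $|R(t)|=|R(u^+)|+|R(v^-)|\le|R(u)|+|R(v)|+|A|+|A'|$. For the second, $R(u)\cap R(v)\subset[\min v,\max u]$, and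
\[
\max u-\min v+1=(s_i+D)-(s_{i+1}-D')+1=D+D'+1-\sigma\ge0 .
\]
So $|R(s)|=|R(u)|+|R(v)|-|R(u)\cap R(v)|\ge|R(u)|+|R(v)|-(D+D'+1-\sigma)$. The identities $|A|+D=2o(A)$ and $|A'|+D'=2o(A')$ now give
\begin{equation}\label{eq:range}
|R(t)|-|R(s)|\le2o(A)+2o(A')+1-\sigma :
\end{equation}
at most two new sites per unit of reflected height, apart from the middle step. By Lemma~\ref{lem:unfold}(e) and \eqref{eq:mirror},
\[
\phi(s)=\phi(u)\phi(\sigma)\phi(v)=(q/p)^{o(A)+o(A')}\,\frac{\phi(\sigma)}{\phi(1)}\,\phi(t).
\]
If $s\not\sim y$, the claim is trivial. If $s\sim y$, then (a), Lemma~\ref{lem:refine}, \eqref{eq:range} and $\alpha\le1$ give $t\sim y$ and $\chi_y(s)\le\alpha^{-2o(A)-2o(A')+\sigma-1}\chi_y(t)$. Multiply the two relations.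

(d) Let $j$ be a cut of $t$ with $|t_j-t_i|\ge2h(\theta)+2$. We show that $j$ is a cut of $s$. Suppose first that $j<i$, so $t_j<t_i$. Let $T=\max u=s_{\tau_1}$, with $\tau_1$ as in the unfolding of $u$. After time $\tau_1$ the path $s$ cannot go far below $T$:
\begin{equation}\label{eq:floor}
s_k\ge T-A_1-A_1'-1\qquad(\tau_1\le k\le M).
\end{equation}
Indeed, for $k\le i$ this follows from Lemma~\ref{lem:unfold}(f), and for $k\ge i+1$ we have $s_k\ge\min v=s_{i+1}-D'\ge s_i-1-D'=T-D-D'-1$. On the other hand, $t_i=T+|A|$ by Lemma~\ref{lem:unfold}(b), so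
\[
t_j+1\le t_i-2h(\theta)-1=T-|A|-2|A'|-1\le T-A_1-A_1'-1 .
\]
In particular $t_{\tau_1}=T>t_j$, and since $j$ is a cut of $t$, this forces $\tau_1\ge j+1$. As $s=t$ on $[0,\tau_1]$, we get $s_k\le s_j$ for $k\le j$, $s_{j+1}=s_j+1$, and $s_k\ge s_j+1$ for $j+1\le k\le\tau_1$. For $k\ge\tau_1$, \eqref{eq:floor} gives $s_k\ge t_j+1=s_j+1$. So $j$ is a cut of $s$.

Now suppose $j>i$. Then $j^*<i^*$, $j^*$ is a cut of $t^*$, and $|t^*_{j^*}-t^*_{i^*}|=|t_{j+1}-t_{i+1}|=|t_j-t_i|$ because $i$ and $j$ are cuts of $t$. By \eqref{eq:sym} the first case applies to $s^*$, with the same height. So $j^*$ is a cut of $s^*$, and $j$ is a cut of $s$.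

(e) Let $j$ be a cut of $s$. If $j=i$, there is nothing to prove, and by \eqref{eq:sym} the case $j>i$ reduces to the case $j<i$. So let $j<i$. Then $\max u\ge s_{j+1}>s_j=\max s_0^j$, hence $\tau_1\ge j+1$. Since $t=s$ on $[0,\tau_1]$, we have $t_k\le t_j$ for $k\le j$, $t_{j+1}=t_j+1$, and $t_k\ge t_j+1$ for $j+1\le k\le\tau_1$. For $k>\tau_1$ we have $t_k>t_{\tau_1}\ge t_j+1$, by Lemma~\ref{lem:unfold}(b) if $k\le i$ and because $t_k>t_i\ge t_{\tau_1}$ if $k>i$.
\end{proof}

So far nothing was assumed about $p$. The hypothesis enters once, to make the total price finite. For $z\ge1$ put $\Lambda(z)=\sum_\theta\kappa(\theta)z^{h(\theta)}$, where $\theta$ ranges over all triples $(\sigma,A,A')$ with $\sigma\in\{-1,0,1\}$ and $A,A'$ strict partitions. The triple $(1,\varnothing,\varnothing)$ shows that $\Lambda(z)\ge1$.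

\begin{lemma}\label{lem:lambda}
If $\beta<1$, then $\Lambda(z)<\infty$ for all $z\ge1$ with $z^2\beta<1$.
\end{lemma}

\begin{proof}
Let $x=z\sqrt\beta<1$. A strict partition is the same as a finite set of positive integers, and $o(A)\ge|A|/2$. So
\[
\sum_A\beta^{o(A)}z^{|A|}\le\sum_Ax^{|A|}=\prod_{k\ge1}(1+x^k)\le e^{x/(1-x)},
\]
and $\Lambda(z)\le(\kappa_1+\kappa_0+\kappa_{-1})\,e^{2x/(1-x)}$.
\end{proof}

\begin{remark}
The monotonicity of the heights is what makes the argument work down to $\beta<1$. The sum of $x^{|A|}$ over arbitrary finite sequences of positive integers is $\sum_{m\ge0}(x/(1-x))^m$, which is finite only for $x<\frac12$. For $\beta\ge1$ the partitions with one part already give $\Lambda(1)\ge\sum_k\beta^k=\infty$.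
\end{remark}

\section{Common cuts of two conditioned walks}\label{sec:count}

Assume $\beta<1$, that is, $\alpha^2p>1-p$. For fair two-colorings this reads $p>\frac45$. So it suffices to prove Theorem~\ref{thm:rate}(iii), which contains part (i), and the bound $\Delta_N\le K/N$.

\subsection{One walk, one time}

Fix $i\in[0,M-1]$ and $y\in F^{M+1}$. By Lemma~\ref{lem:phi}(b),(c) and \eqref{eq:weight},
\[
P(Y_0^M=y)=\sum_{s}w_y(s)\le\sum_{\theta}\kappa(\theta)\sum_{t:\ i\text{ is a cut of }t}w_y(t),
\]
which means that
\begin{equation}\label{eq:onecut}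
P\bigl(i\text{ is a cut of }S_0^M\mid Y_0^M=y\bigr)\ge\frac1{\Lambda(1)}\qquad\text{for all }M,\ i,\ y.
\end{equation}
No record can prevent a cut at a given time. The case $i=0$ gives the positivity claim.

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:rate}(i),(iii)]
Let $M\ge1$, $\zeta\in F^M$, and let $H$ be the event that $0$ is a cut of $S_0^M$. Averaging \eqref{eq:onecut} over $y=(b,\zeta)$, $b\in F$, gives $P(H\mid Y_1^M=\zeta)\ge1/\Lambda(1)$. If $0$ is a cut of $t$, then \eqref{eq:factor} with $L=0$ reads $w_{(b,\zeta)}(t)=\alpha_b\,\phi(1)\,w_\zeta(t_1^M)$. Summing over such $t$ shows that $P(Y_0=b,Y_1^M=\zeta,H)=\alpha_bP(Y_1^M=\zeta,H)$. Hence $P(Y_0=a\mid Y_1^M=\zeta)\ge\alpha_a/\Lambda(1)\ge\alpha/\Lambda(1)$.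
\end{proof}

\subsection{Two walks, one time chosen among $N$}

By \eqref{eq:onecut}, two independent conditioned walks have a common cut at a given time with probability at least $\Lambda(1)^{-2}$. We need more: a common cut somewhere in $[1,N]$ with probability close to $1$. The events ``$i$ is a common cut'' are dependent in a way that we do not control, so we count instead. A pair without common cuts can be unfolded at any of $N$ times. The image has only a few common cuts, by the next lemma, so it almost reveals at which time we unfolded.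

\begin{lemma}\label{lem:few}
Let $1\le i\le N<M$, $s,\tilde s\in\Pi_M$, $t=\Phi_i(s)$, $\tilde t=\Phi_i(\tilde s)$, with parameters $\theta,\tilde\theta$. Then $J_N(s,\tilde s)\cup\{i\}\subset J_N(t,\tilde t)$ and
\[
|J_N(t,\tilde t)|\le|J_N(s,\tilde s)|+4h(\theta)+4h(\tilde\theta)+3 .
\]
\end{lemma}

\begin{proof}
The inclusion follows from Lemma~\ref{lem:phi}(e) and the definition of $\Phi_i$. Let $h=h(\theta)+h(\tilde\theta)$, list $J_N(t,\tilde t)$ as $j_1<\dots<j_n$, and let $i=j_r$. Suppose $b\ne r$ and $j_b\notin J_N(s,\tilde s)$. Then $j_b$ is not a cut of $s$ or not a cut of $\tilde s$. By Lemma~\ref{lem:phi}(d), $|t_{j_b}-t_{j_r}|\le2h+1$ or $|\tilde t_{j_b}-\tilde t_{j_r}|\le2h+1$. By \eqref{eq:spacing} both differences are at least $|b-r|$. So every element of $J_N(t,\tilde t)\setminus J_N(s,\tilde s)$ has an index $b$ with $|b-r|\le2h+1$, and there are at most $4h+3$ such indices.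
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $1\le N<M$ and $y,\tilde y\in F^{M+1}$. Let $\mathcal{N}$ be the set of pairs $(s,\tilde s)$ with $J_N(s,\tilde s)=\varnothing$, and $W=W_N(y,\tilde y)$. For each $i\in[1,N]$, apply $\Phi_i$ to both paths. The resulting map from $\mathcal{N}$ to quadruples $(t,\tilde t,\theta,\tilde\theta)$ is injective by Lemma~\ref{lem:phi}(b), and $w_y(s)w_{\tilde y}(\tilde s)\le\kappa(\theta)\kappa(\tilde\theta)w_y(t)w_{\tilde y}(\tilde t)$ by Lemma~\ref{lem:phi}(c). Summing over $\mathcal{N}$ and over $i$,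
\[
NW\le\sum_{t,\tilde t}w_y(t)w_{\tilde y}(\tilde t)\sum_{\theta,\tilde\theta}\kappa(\theta)\kappa(\tilde\theta)\,\nu(t,\tilde t,\theta,\tilde\theta),
\]
where $\nu$ is the number of $i\in[1,N]$ for which the quadruple is the image of an element of $\mathcal{N}$. Every such $i$ lies in $J_N(t,\tilde t)$, and if there is one, Lemma~\ref{lem:few} gives $|J_N(t,\tilde t)|\le4h(\theta)+4h(\tilde\theta)+3$. By \eqref{eq:weight}, $NW\le K\,P(Y_0^M=y)P(Y_0^M=\tilde y)$ with
\[
K=\sum_{\theta,\tilde\theta}\kappa(\theta)\kappa(\tilde\theta)\bigl(4h(\theta)+4h(\tilde\theta)+3\bigr).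
\]
Choose $z>1$ with $z^2\beta<1$. Since $4h+3\le c_zz^h$ for all $h\ge0$ and some $c_z<\infty$, Lemma~\ref{lem:lambda} gives $K\le c_z\Lambda(z)^2<\infty$. For fair two-colorings $K$ depends only on $p$ and $\varepsilon$. Thus $\Delta_N\le K/N$, and Proposition~\ref{prop:swap} gives $V_N\le K/N$. As $V_N\to0$, there are no bad configurations.
\end{proof}

\subsection{Two walks, $k$ times chosen among $N$}

To improve the rate, unfold at $k$ times in succession. There are $\binom Nk$ choices. The image has all $k$ times among its common cuts, and the number of its common cuts is of order $k$ unless the heights are large, which is expensive. So the ambiguity in going back is only exponential in $k$, and $\binom Nk\ge(N/k)^k$ wins for $k$ a small multiple of $N$.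

\begin{proof}[Proof of the exponential bound in Theorem~\ref{thm:rate}(i),(iii)]
Keep the notation of the previous proof and let $1\le k\le N$. For $I=\{i_1<\dots<i_k\}\subset[1,N]$ and $(s,\tilde s)\in\mathcal{N}$ put $s^0=s$, $\tilde s^0=\tilde s$ and
\[
s^m=\Phi_{i_m}(s^{m-1}),\qquad \tilde s^m=\Phi_{i_m}(\tilde s^{m-1})\qquad(1\le m\le k),
\]
with parameters $\theta_m,\tilde\theta_m$. Let $h_m=h(\theta_m)+h(\tilde\theta_m)$ and $(t,\tilde t)=(s^k,\tilde s^k)$. For fixed $I$, the pair $(t,\tilde t)$ and the parameters determine $(s,\tilde s)$: undo the maps in reverse order by Lemma~\ref{lem:phi}(b). Applying Lemma~\ref{lem:phi}(c) and Lemma~\ref{lem:few} $k$ times, and using $J_N(s,\tilde s)=\varnothing$, we get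
\[
w_y(s)w_{\tilde y}(\tilde s)\le w_y(t)w_{\tilde y}(\tilde t)\prod_{m=1}^k\kappa(\theta_m)\kappa(\tilde\theta_m),\qquad I\subset J_N(t,\tilde t),\qquad |J_N(t,\tilde t)|\le\sum_{m=1}^k(4h_m+3).
\]
Sum over $\mathcal{N}$ and over the $\binom Nk$ sets $I$. A pair $(t,\tilde t)$ with $n$ common cuts in $[1,N]$ can arise from at most $\binom nk$ sets $I$, so
\[
\binom NkW\le\sum_{t,\tilde t}w_y(t)w_{\tilde y}(\tilde t)\,\Sigma\bigl(|J_N(t,\tilde t)|\bigr),\quad
\Sigma(n)=\binom nk\sum_{(\theta_m,\tilde\theta_m)_{m\le k}}\mathbf{1}\Bigl\{n\le\sum_m(4h_m+3)\Bigr\}\prod_m\kappa(\theta_m)\kappa(\tilde\theta_m).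
\]
Fix $z>1$ with $z^8\beta<1$, so that $\Lambda(z^4)<\infty$. Bound the indicator by $z^{\sum_m(4h_m+3)-n}$; the sum then factorizes and $\Sigma(n)\le\binom nkz^{-n}\bigl(z^3\Lambda(z^4)^2\bigr)^k$. The series $\sum_{n'\ge k}\binom{n'}kx^{n'}=x^k(1-x)^{-k-1}$, valid for $0<x<1$, bounds each of its terms. With $x=1/z$ this gives $\binom nkz^{-n}\le\frac{z}{z-1}(z-1)^{-k}$. Hence, for all $n$,
\[
\Sigma(n)\le\frac{z}{z-1}\,\Gamma^k,\qquad \Gamma=\frac{z^3\Lambda(z^4)^2}{z-1}\ge\frac{z^3}{z-1}>1 .
\]
With \eqref{eq:weight} and $\binom Nk=\prod_{j=0}^{k-1}\frac{N-j}{k-j}\ge(N/k)^k$ we conclude that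
\[
\Delta_N\le\frac{z}{z-1}\Bigl(\frac{\Gamma k}{N}\Bigr)^k\qquad(1\le k\le N).
\]
Take $k=\lfloor N/(e\Gamma)\rfloor\le N$. If $k\ge1$, then $(\Gamma k/N)^k\le e^{-k}\le e^{1-N/(e\Gamma)}$, so
\[
\Delta_N\le\frac{ez}{z-1}\,e^{-N/(e\Gamma)} .
\]
If $k=0$, then $N/(e\Gamma)<1$, the right side exceeds $1$, and the bound holds because $\Delta_N\le1$. Proposition~\ref{prop:swap} completes the proof.
\end{proof}

\section{The constant record}\label{sec:converse}

We return to fair two-colorings and prove Theorem~\ref{thm:rate}(ii). The constant record $1^\infty$ is compatible with every path, so it shows the competition between drift and range in its purest form. Let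
\[
\mu_n=P(Y_0=\dots=Y_{n-1}=1)=E\bigl[2^{-|R_n|}\bigr],\qquad R_n=R(S_0^{n-1}).
\]
The conditional probabilities along $1^\infty$ are ratios of consecutive $\mu_n$. If they converged summably fast, $\mu_n$ would be purely exponential up to a constant factor. We show that for $p\le\frac45$ it is not.

The tool is a change of measure. For $\gamma>0$ let $\lambda_\gamma=\varepsilon+(1-\varepsilon)(p/\gamma+q\gamma)$, and let $P_\gamma$ be the law of the walk from $0$ whose steps $0,+1,-1$ have probabilities $\varepsilon/\lambda_\gamma$, $(1-\varepsilon)p/(\gamma\lambda_\gamma)$, $(1-\varepsilon)q\gamma/\lambda_\gamma$. For $s\in\Pi_{n-1}$ with $k$ right and $l$ left steps we have $s_{n-1}=k-l$, so $\phi(s)=\lambda_\gamma^{n-1}\gamma^{s_{n-1}}P_\gamma(S_0^{n-1}=s)$. Therefore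
\begin{equation}\label{eq:tilt}
\mu_n=\lambda_\gamma^{n-1}E_\gamma\bigl[\gamma^{S_{n-1}}2^{-|R_n|}\bigr],\qquad |R_n|=\max_{k<n}S_k-\min_{k<n}S_k+1 .
\end{equation}

\begin{lemma}\label{lem:mu}
Let $p\in[\frac12,\frac45]$, $\varepsilon\in[0,1)$ and $\lambda=\varepsilon+2(1-\varepsilon)\sqrt{pq}>0$. Then $\mu_n/\lambda^n\to0$ and $\mu_n^{1/n}\to\lambda$.
\end{lemma}

\begin{proof}
Here $q>0$. Take $\gamma=\sqrt{p/q}$. Then $p/\gamma=q\gamma=\sqrt{pq}$, so $\lambda_\gamma=\lambda$, and under $P_\gamma$ the walk is symmetric: it pauses with probability $\varepsilon/\lambda<1$ and steps to each side with probability $\frac12(1-\varepsilon/\lambda)>0$. The assumption on $p$ says that $1\le\gamma\le2$.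

\emph{Upper bound.} Since $1\le\gamma\le2$ and $\max_{k<n}S_k\ge\max(S_{n-1},0)$, we have $\gamma^{S_{n-1}}\le2^{\max_{k<n}S_k}$. So the integrand in \eqref{eq:tilt} is at most $2^{\min_{k<n}S_k}\le1$. Under $P_\gamma$, the walk observed at its jumps is simple symmetric random walk, which visits every site almost surely. Hence $\min_{k<n}S_k\to-\infty$ almost surely, and bounded convergence gives $\mu_n/\lambda^{n-1}\to0$.

\emph{Lower bound.} Let $L\ge1$ and let $H_n$ be the event $R_n\subset[0,L]$. On $H_n$ the integrand is at least $2^{-(L+1)}$, because $\gamma\ge1$ and $S_{n-1}\ge0$. The function $f(x)=\sin\frac{\pi(x+1)}{L+2}$ is positive on $[0,L]$, bounded by $1$, and vanishes at $-1$ and $L+1$. The identity $f(x+1)+f(x-1)=2\cos\frac{\pi}{L+2}\,f(x)$ gives, for $x\in[0,L]$,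
\[
\frac\varepsilon\lambda f(x)+\frac12\Bigl(1-\frac\varepsilon\lambda\Bigr)\bigl(f(x+1)+f(x-1)\bigr)=\nu_Lf(x),\qquad \nu_L=\frac\varepsilon\lambda+\Bigl(1-\frac\varepsilon\lambda\Bigr)\cos\frac\pi{L+2}>0 .
\]
Since $f$ vanishes at the sites through which the walk leaves $[0,L]$, the Markov property gives $E_\gamma[f(S_n);H_{n+1}]=E_\gamma[f(S_n);H_n]=\nu_LE_\gamma[f(S_{n-1});H_n]$. By induction $P_\gamma(H_n)\ge E_\gamma[f(S_{n-1});H_n]=\nu_L^{n-1}f(0)$. So $\mu_n\ge2^{-(L+1)}f(0)(\lambda\nu_L)^{n-1}$ and $\liminf\mu_n^{1/n}\ge\lambda\nu_L$. Let $L\to\infty$, so that $\nu_L\to1$, and combine with the upper bound.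
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rate}(ii)]
The process $Y$ is stationary. Indeed $Y_{n+1}=C(S_1+(S_{n+1}-S_1))$, and the shifted scenery $C(S_1+\cdot)$ is again i.i.d.\ fair and independent of the increments after time $1$. Hence $P(Y_1^n=1^n)=\mu_n$ and
\[
g_n:=P(Y_0=1\mid Y_1^n=1^n)=\frac{\mu_{n+1}}{\mu_n}>0,\qquad \mu_n=\mu_1\prod_{k=1}^{n-1}g_k .
\]
For $m\ge n$, $g_n$ is a convex combination of the numbers $P(Y_0=1\mid Y_1^m=\xi)$ with $\xi_1^n=1^n$, and each of these is within $V_n$ of $g_m$. So $|g_n-g_m|\le V_n$ for $m\ge n$.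

Suppose $\sum_NV_N<\infty$. Then $V_n\to0$, so $(g_n)$ is a Cauchy sequence, and its limit $g_\infty$ satisfies $|g_n-g_\infty|\le V_n$. The geometric means of a convergent sequence of positive numbers have the same limit as the sequence, so $\mu_n^{1/n}\to g_\infty$, and Lemma~\ref{lem:mu} gives $g_\infty=\lambda>0$. Thus $\sum_k|g_k/\lambda-1|<\infty$ with all $g_k>0$, and under these conditions the product $\prod_{k=1}^{n-1}(g_k/\lambda)$ converges to a positive limit. So $\mu_n/\lambda^{n-1}$ converges to a positive limit, which contradicts Lemma~\ref{lem:mu}. Hence $\sum_NV_N=\infty$. Together with part (i), this gives the equivalence stated in part (ii).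
\end{proof}

The proof used only the variation at the single configuration $1^\infty$.

\begin{remark}
Formula \eqref{eq:tilt} shows the threshold from the other side as well. Take $\gamma=2$. The integrand equals $2^{-(\max_{k<n} S_k-S_{n-1})+\min_{k<n} S_k-1}\le\frac12$, and under $P_2$ the walk drifts to the right if and only if $p/2>2q$, that is, $p>\frac45$. In that case $\min_{k\ge0}S_k$ is finite almost surely, so there is $\ell$ with $P_2(\min_{k\ge0}S_k<-\ell)\le\frac14$. Reversing the order of the steps shows that $\max_{k<n}S_k-S_{n-1}$ has the law of $-\min_{k<n}S_k$. So with $P_2$-probability at least $\frac12$ the integrand is at least $2^{-2\ell-1}$, and $2^{-2\ell-2}\le\mu_n/\lambda_2^{n-1}\le\frac12$ for all $n$. For $p>\frac45$ the sequence $\mu_n$ is purely exponential up to constants, and the obstruction of Lemma~\ref{lem:mu} disappears.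
\end{remark}

\begin{thebibliography}{1}

\bibitem{BHS}
S\'ebastien Blach\`ere, Frank den Hollander, Jeffrey E. Steif,
\emph{A crossover for the bad configurations of random walk in random scenery},
arXiv:1103.1780 (2011).

\end{thebibliography}
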